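# Closed orbits shared by several skewed Anosov flows

## 1. Suspensions, geodesic flows and twisted geodesic flows

Put several Anosov flows on one closed $3$-manifold $M$. Each of them has closed orbits, and each closed orbit has a free homotopy class. The answer that one first guesses is: *of course there is a class that contains a closed orbit of every one of these flows.* A bolder form of the guess says that nothing has to be done: any closed orbit of the first flow is freely homotopic to closed orbits of all the others. We test both forms on cases that can be done by hand, after fixing the words.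

**Definition (Anosov flow).** A flow $\phi_t:M\to M$ on a closed $3$-manifold is *Anosov* if it is generated by a non-vanishing $C^1$ vector field $X$ and there is a continuous $D\phi_t$-invariant splitting $TM=E^s\oplus\mathbb RX\oplus E^u$ with $E^s$ uniformly contracted and $E^u$ uniformly expanded by $D\phi_t$ as $t\to+\infty$.

**Definition (representing a periodic orbit).** An element $\gamma\in\pi_1(M)$ *represents a periodic orbit* of $\phi_t$ if the free homotopy class of loops given by the conjugacy class of $\gamma$ contains a closed orbit of $\phi_t$, traversed in the direction of the flow, possibly several times. So $\gamma$ may be a proper power, and $\gamma$ and $\gamma^{-1}$ are distinguished.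

Write $G=\pi_1(M)$, acting on the universal cover $\widetilde M$ by deck transformations, and write $\phi_t$ also for the lifted flow. A path in $\widetilde M$ from $p$ to $\gamma p$ projects to a loop in the class of $\gamma$. Conversely, a loop in this class lifts to a path from some $q$ to $\delta\gamma\delta^{-1}q$, and translating by $\delta^{-1}$ gives a path from $p=\delta^{-1}q$ to $\gamma p$. Hence
$$\gamma\ \text{represents a periodic orbit}\iff \gamma p=\phi_s p\ \text{ for some } p\in\widetilde M \text{ and some } s>0. \tag{1}$$

**One flow.** For $k=1$ the guess holds, since an Anosov flow on a closed manifold has a closed orbit.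

**A suspension and its reverse.** Let $A=\begin{pmatrix}2&1\\1&1\end{pmatrix}$ act on $T^2$, let $M$ be its mapping torus, and let $\phi_t$ be the suspension flow, which moves at unit speed in the direction transverse to the torus fibers. It is Anosov: $E^s,E^u$ are the eigendirections of $A$. Let $\pi:M\to S^1$ be the fibration over whose base the flow advances. A closed orbit of $\phi_t$ has positive image under $\pi_*:\pi_1(M)\to\mathbb Z$. The flow $\phi_{-t}$ is also Anosov (exchange $E^s$ and $E^u$), and its closed orbits have negative image. As $\pi_*$ is constant on conjugacy classes, the two flows share no class at all. So even the weak form of the guess is *false* for general Anosov flows. The trouble is a sign: all closed orbits of $\phi_t$ point the same way.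

**A geodesic flow and its reverse.** Let $\Sigma$ be a closed oriented hyperbolic surface, $M=T^1\Sigma$, and $\phi_t$ the geodesic flow, which is Anosov. Let $z\in G=\pi_1(T^1\Sigma)$ be the class of the fiber. It is central and of infinite order, and $G/\langle z\rangle=\pi_1(\Sigma)$. Recall that each nontrivial free homotopy class on $\Sigma$ contains exactly one closed geodesic, up to parametrization, and that centralizers of nontrivial elements of $\pi_1(\Sigma)$ are cyclic.

*Each $\beta\in\pi_1(\Sigma)\setminus\{1\}$ has exactly one lift to $G$ that represents a periodic orbit; call it $\sigma(\beta)$.* Let $c$ be the closed geodesic in the class of $\beta$, and $\hat c=(c,c')$ its tangent loop. A closed orbit whose class projects to that of $\beta$ is $\hat c$, so a lift of $\beta$ represents a periodic orbit exactly when it is conjugate to the class of $\hat c$, and at least one lift does. If $\gamma$ and $\gamma z^m$ both do, then $\gamma z^m=\delta\gamma\delta^{-1}$ for some $\delta$. The image of $\delta$ commutes with $\beta$, so both images are powers of one element $\eta$. With a lift $\hat\eta$ of $\eta$ we have $\gamma=\hat\eta^{a}z^{b}$ and $\delta=\hat\eta^{a'}z^{b'}$,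 which commute. So $z^m=1$ and $m=0$. The powers of $z$ represent no periodic orbit, because closed geodesics are not null-homotopic.

*The set $\{\sigma(\beta)\}$ is closed under inverses.* The loop $\hat c$ run backwards is $t\mapsto(c(-t),c'(-t))$. The tangent loop of the reversed geodesic is $t\mapsto(c(-t),-c'(-t))$. Rotating vectors through the angles in $[0,\pi]$ is a homotopy between them. So $\sigma(\beta)^{-1}=\sigma(\beta^{-1})$. Since the closed orbits of $\phi_{-t}$ are those of $\phi_t$ run backwards, $\phi_t$ and $\phi_{-t}$ here share *all* their classes.

**Twisted geodesic flows.** Let $\theta:\pi_1(\Sigma)\to\mathbb Z$ be a homomorphism, and let $f:\Sigma\to\mathbb R/\mathbb Z$ be a smooth map that induces it. The diffeomorphism $F(v)=$ ($v$ rotated by the angle $2\pi f(\text{base point of }v)$) sends a loop of class $\gamma$ over $\beta$ to one of class $\gamma z^{\theta(\beta)}$: the rotation and the loop may be performed one after the other. So $\psi_t=F\phi_tF^{-1}$ is an Anosov flow on the same $M$, and the elements that represent its periodic orbits are the $\sigma(\beta)z^{\theta(\beta)}$. By uniqueness of the good lift, $\sigma(\beta)$ represents a periodic orbit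 of $\psi_t$ if and only if $\theta(\beta)=0$. Two conclusions follow. The bold guess is false: a closed orbit of the first flow with $\theta(\beta)\ne0$ has no counterpart for the second, and neither do its powers, since $\sigma(\beta)^n=\sigma(\beta^n)$ for $n\ge1$ and $\theta(\beta^n)=n\theta(\beta)$. But for the geodesic flow together with finitely many twists $\theta_1,\dots,\theta_m$ the weak guess is true: any nontrivial commutator $\beta$ in $\pi_1(\Sigma)$ is killed by all $\theta_j$.

So the guess must be restricted to a class of flows in which closed orbits run in both directions, and commutators look promising. Here is the class.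

**Definition (orbit space, skewed).** Let $\mathcal O$ be the orbit space of the lifted flow on $\widetilde M$. It is homeomorphic to $\mathbb R^2$ and carries two transverse foliations, induced by the lifted weak stable and weak unstable foliations. The flow is *$\mathbb R$-covered* if the leaf space of the lifted weak stable foliation is homeomorphic to $\mathbb R$. It is *skewed-$\mathbb R$-covered* if there is a homeomorphism from $\mathcal O$ onto the strip $\Omega=\{(x,y)\in\mathbb R^2:|x-y|<1\}$ that takes the stable foliation to the foliation by horizontal segments and the unstable foliation to the foliation by vertical segments.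

The suspension of $A$ is $\mathbb R$-covered but not skewed. There $\mathcal O=\mathbb R^2$ with two foliations by parallel lines, and every stable leaf meets every unstable leaf; in $\Omega$ the horizontal segment at height $c$ meets only the verticals with $|x-c|<1$.

The geodesic flow is skewed. Write the circle at infinity of $\mathbb H^2$ as $\mathbb R/2\mathbb Z$. The orbits on $T^1\mathbb H^2$ are the oriented geodesics, that is, the pairs $(\xi^-,\xi^+)$ of distinct endpoints, and $T^1\mathbb H^2$ is a trivial line bundle over this space (the foot of the perpendicular from a base point is a section). So the orbit space upstairs is the universal cover of the annulus of pairs, namely $\{(b,a)\in\mathbb R^2:b<a<b+2\}$. Geodesics in one weak stable leaf share $\xi^+$, so stable leaves are $a=\text{const}$, and unstable leaves are $b=\text{const}$. With $y=a$ and $x=b+1$ this is $\Omega$. Reversing the flow exchanges $x$ and $y$, so $\phi_{-t}$ is skewed; $\psi_t$ is skewed because it is smoothly conjugate to $\phi_t$. Rotating the fiber once moves both endpoints once around, so $z$ acts on the strip as the translation by $(2,2)$ or $(-2,-2)$.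

## 2. The theorems for skewed flows

The question is in Rafael Potrie, "Anosov flows in dimension 3: an outside look", arXiv:2410.06637 (2024): given Anosov flows $\phi^1,\dots,\phi^k$ on $M$, is there $\gamma\in\pi_1(M)$ that represents periodic orbits of all of them? One restricts here to skewed-$\mathbb R$-covered flows, and the precise statement to prove or disprove is that such a $\gamma$ exists for every closed $3$-manifold $M$, every $k\ge2$ and every collection of $k$ skewed-$\mathbb R$-covered Anosov flows on $M$. It is **true**.

Throughout, $M$ is a closed connected $3$-manifold, $G=\pi_1(M)$, and $\phi^1,\dots,\phi^k$ ($k\ge1$) are skewed-$\mathbb R$-covered Anosov flows on $M$.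

**Theorem A.** There is $\gamma\neq1$ in $G$ such that both $\gamma$ and $\gamma^{-1}$ represent periodic orbits of every $\phi^i$. Moreover $\gamma$ can be taken to be a commutator of two elements of a subgroup of index $\le2^k$.

**Theorem B.** For each $i$, the union of the closed orbits of $\phi^i$ which, traversed some number of times, represent an element $\gamma$ as in Theorem A is dense in $M$.

**Theorem C.**
1. If $H\le G$ is a subgroup all of whose nontrivial elements represent periodic orbits of a *single* skewed-$\mathbb R$-covered flow, then $H$ is cyclic.
2. "Skewed-$\mathbb R$-covered" cannot be replaced by "$\mathbb R$-covered": if $\phi_t$ is the suspension of an Anosov diffeomorphism of $T^2$, no $\gamma$ represents periodic orbits of both $\phi_t$ and $\phi_{-t}$.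

## 3. Strong leaves, cosets and cohomological dimension

Deck transformations act isometrically for a metric lifted from $M$ and commute with each lifted flow. We use the following standard facts.

* **(F1)** The lifted flow is free (no point of $\widetilde M$ is periodic), and $\widetilde M\to\mathcal O\cong\mathbb R^2$ is a trivial $\mathbb R$-bundle. So $\widetilde M\cong\mathbb R^3$ and $M$ is aspherical (Fenley, Ann. of Math. 139 (1994); Barbot, Ergodic Theory Dynam. Systems 15 (1995)). In particular $G$ is torsion-free.
* **(F2)** (Stable manifold theorem.) There are strong foliations $W^{ss},W^{uu}$ by $C^1$ lines, complete in the leafwise metrics and varying continuously. There are $C\ge1$ and $\lambda\in(0,1)$ with $d_{ss}(\phi_tp,\phi_tq)\le C\lambda^td_{ss}(p,q)$ for $t\ge0$, $q\in W^{ss}(p)$, and likewise for $W^{uu}$ with $t$ replaced by $-t$. The weak stable leaf of $p$ is $\bigcup_t\phi_tW^{ss}(p)$, and the weak unstable leaf is $\bigcup_t\phi_tW^{uu}(p)$.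
* **(F3)** An Anosov flow on a closed manifold has a periodic orbit (recurrence and the Anosov closing lemma).
* **(F4)** (B. H. Neumann, J. London Math. Soc. 29 (1954).) A group is not a finite union of left cosets of subgroups of infinite index. A right coset $Ku$ is the left coset $u(u^{-1}Ku)$ of a conjugate, so right cosets may be allowed too.
* **(F5)** Cohomological dimension is subadditive under extensions, and the group of a closed aspherical $3$-manifold has $\mathrm{cd}=3$.

By compactness of $M$ there is $\epsilon_0>0$ with $d(hx,x)\ge\epsilon_0$ for all $x\in\widetilde M$ and $h\in G\setminus\{1\}$.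

## 4. The action on the strip and the translation $T$

This section turns one skewed flow into an action on a line that commutes with a translation. Fix the flow and identify $\mathcal O$ with $\Omega$. The stable leaf space is the $y$-line, denoted $\Lambda=\mathbb R$. An element of $G$ preserves both foliations, so it acts on $\Omega$ by $(x,y)\mapsto(f_1(x),f_2(y))$ with $f_1,f_2$ homeomorphisms of $\mathbb R$; its action on $\Lambda$ is $f_2$.

The horizontal segment at height $c$ lies over $x\in(c-1,c+1)$ and is sent onto the segment at height $f_2(c)$. So $f_1$ maps $(c-1,c+1)$ onto $(f_2(c)-1,f_2(c)+1)$.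

Suppose $f_1$ is increasing. Then endpoints go to endpoints in order:
$$f_1(c\pm1)=f_2(c)\pm1\quad\text{for all }c. \tag{2}$$
So $f_2$ is increasing. Using (2) with the lower sign at $c+2$ and the upper sign at $c$, we get $f_2(c+2)-1=f_1(c+1)=f_2(c)+1$. Thus $f_2$ *commutes with* $T(y)=y+2$. Putting $c=x\mp1$ in (2) gives $f_1(x)=f_2(x\mp1)\pm1$, that is,
$$f_2(x\pm1)=f_1(x)\pm1\quad\text{for all }x. \tag{3}$$

Suppose $f_1$ is decreasing. Then $f_1(c+1)=f_2(c)-1$, so $f_2(c)=f_1(c+1)+1$ is decreasing.

Hence the elements with $f_2$ increasing form the kernel of a homomorphism $G\to\{\pm1\}$, and (2), (3) hold for them. With $k$ flows, let $G_0$ be the intersection of the $k$ kernels. It is normal, has index $\le2^k$, and contains $g^2$ for every $g\in G$. For each $i$, $G_0$ acts on the stable leaf space $\Lambda_i=\mathbb R$ of $\phi^i$ by increasing homeomorphisms that commute with $T$, hence also on the circle $S_i=\mathbb R/2\mathbb Z$. We write $g$ for the action of $g\in G_0$ on any of these spaces.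

For the geodesic flow above, $\Lambda$ is the universal cover of the circle at infinity, $G_0=G$, and $z$ acts as $T$ or $T^{-1}$.

## 5. Leaf stabilizers, attractors and repellers

Here we show that "represents a periodic orbit" can be read off from the action on $\Lambda$: a nontrivial element of $G_0$ with a fixed point on $\Lambda$ represents a periodic orbit, and so does its inverse. In this section there is one flow and the index $i$ is dropped.

**Lemma 1.** The stabilizer $H$ in $G$ of a lifted weak stable leaf is trivial or infinite cyclic. Each $h\in H\setminus\{1\}$ fixes an orbit in this leaf: $hx=\phi_sx$ for some $x$ in the leaf and some $s\neq0$.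

*Proof.* **Step 1: attach to each $h\in H$ a translation time.** Fix $p$ in the leaf. For $h\in H$ we have $hp\in\phi_sW^{ss}(p)$ for some $s$, and so $hW^{ss}(p)=\phi_sW^{ss}(p)$. To see that $s$ is unique, suppose $\phi_tW^{ss}(p)=W^{ss}(p)$ with $t\ne0$. By (F2) an iterate of $\phi_{|t|}$ is a contraction of the complete space $W^{ss}(p)$, so it has a fixed point, contrary to the freeness of the flow. So $s=s(h)$ is well defined, and $s:H\to\mathbb R$ is a homomorphism because $G$ commutes with the flow.

**Step 2: show that $s$ is injective.** Let $h\neq1$ and suppose $s(h)=0$. Then $hp\in W^{ss}(p)$, so $d(h\phi_tp,\phi_tp)=d(\phi_thp,\phi_tp)\to0$ as $t\to+\infty$, contrary to the choice of $\epsilon_0$.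

**Step 3: find a fixed orbit of $h\ne1$.** Let $s=s(h)\ne0$. The map $\psi=\phi_{-s}h$ preserves $W^{ss}(p)$, and $\psi^n=\phi_{-ns}h^n$ with $h^n$ isometric. Choose an integer $n$ with $-ns$ positive and large. Then $\psi^n$ is a contraction of $W^{ss}(p)$ and has a unique fixed point $x$. Since $\psi$ commutes with $\psi^n$, the point $\psi(x)$ is also fixed by $\psi^n$. So $\psi(x)=x$, which says $hx=\phi_sx$.

**Step 4: show that $s(H)$ is discrete.** From Step 3, $\epsilon_0\le d(hx,x)\le|s(h)|\sup|X|$ for every $h\ne1$ in $H$. So $s(H)$ is a discrete subgroup of $\mathbb R$, and $H\cong s(H)$ is trivial or infinite cyclic. $\square$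

**Lemma 2.** Let $\gamma\in G_0\setminus\{1\}$ have a fixed point in $\Lambda$. Then both $\gamma$ and $\gamma^{-1}$ represent periodic orbits of the flow. On $S=\mathbb R/2\mathbb Z$, $\gamma$ has exactly two fixed points, an attractor $\alpha$ and a repeller $\rho$, all of whose lifts to $\Lambda$ are fixed by $\gamma$, and $\gamma^n\to\alpha$ uniformly on compact subsets of $S\setminus\{\rho\}$. More precisely, if $\gamma$ fixes the orbit $(x_0,y_0)$ and $\gamma p=\phi_sp$ on it, then $s\ne0$; if $s>0$ then $\alpha=y_0$ and $\rho=x_0+1$, and if $s<0$ these are interchanged (all mod $2$).

*Proof.* **Step 1: reduce to a fixed orbit with $s>0$.** The element $\gamma$ fixes a stable leaf, so by Lemma 1 it fixes some orbit. Let $o=(x_0,y_0)$ be any fixed orbit, with $\gamma p=\phi_sp$ on it. Since $\gamma$ acts freely on $\widetilde M$, $s\ne0$. Replacing $\gamma$ by $\gamma^{-1}$ replaces $s$ by $-s$ and exchanges the roles of $\alpha$ and $\rho$. The convergence statement for one implies it for the other: if $\gamma^n\to\alpha$ uniformly on compact subsets of $S\setminus\{\rho\}$, $D$ is compact with $\alpha\notin D$, and $V$ is an open neighborhood of $\rho$, then $\gamma^n(S\setminus V)\subset S\setminus D$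 for large $n$, that is, $\gamma^{-n}(D)\subset V$. So assume $s>0$.

**Step 2: find the dynamics on the vertical segment through $o$.** Any orbit in the unstable leaf of $o$ meets $W^{uu}(p)$ at some $q$. Since $\gamma^np=\phi_{ns}p$, the point $\phi_{-ns}\gamma^nq$ lies in $W^{uu}(p)$, and its $d_{uu}$-distance from $\phi_{-ns}\gamma^np=p$ is at most $C\lambda^{ns}d_{uu}(p,q)\to0$. So under $\gamma^n$ every orbit of this leaf converges to $o$ in $\mathcal O$. In coordinates,
$$f_2^n(y)\to y_0\quad\text{for all }y\in(x_0-1,x_0+1).$$

**Step 3: read off the dynamics on $S$.** By (3), $f_2(x_0\pm1)=f_1(x_0)\pm1=x_0\pm1$. So $f_2$ maps $(x_0-1,x_0+1)$ to itself; a point of this interval fixed mod $2$ is therefore fixed, and by Step 2 it is $y_0$. Hence mod $2$ the only fixed points are $y_0$ and $x_0+1$. They are distinct since $|x_0-y_0|<1$, and all their lifts are fixed since $f_2$ commutes with $T$. A compact subset of $S\setminus\{x_0+1\}$ lifts into some $[a,b]\subset(x_0-1,x_0+1)$, and $f_2^n([a,b])=[f_2^n(a),f_2^n(b)]$ with both ends tending to $y_0$. So the convergence is uniform, with $\alpha=y_0$ and $\rho=x_0+1$.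

**Step 4: get periodic orbits for $\gamma$ and for $\gamma^{-1}$.** Since $s>0$, $\gamma$ represents a periodic orbit by (1). For $\gamma^{-1}$, look at $o'=(y_0+1,x_0+1)$, which lies in $\Omega$. It is fixed: $f_1(y_0+1)=f_2(y_0)+1=y_0+1$ by (2), and $f_2(x_0+1)=x_0+1$. On it $\gamma p'=\phi_{s'}p'$ with $s'\ne0$. Suppose $s'>0$. Then Step 2 applied to $o'$ says that all $y\in(y_0,y_0+2)$ converge to $x_0+1$ under $f_2^n$. But a point $y\in(y_0,x_0+1)$ converges to $y_0$ by Step 2 applied to $o$, a contradiction. So $s'<0$, $\gamma^{-1}p'=\phi_{-s'}p'$, and $\gamma^{-1}$ represents the periodic orbit below $o'$. $\square$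

The orbit $o'$ is what a suspension lacks. For the geodesic flow it is the reversed geodesic of Section 1.

**Lemma 3.** All $G_0$-orbits in $S$ are infinite; equivalently, all stabilizers in $G_0$ of points of $S$ have infinite index. Some $\delta\in G_0\setminus\{1\}$ has a fixed point in $\Lambda$.

*Proof.* **Step 1: exclude finite orbits by dimension.** If $y$ mod $2$ has a finite orbit, a finite-index subgroup $G_1\le G_0$ preserves $y+2\mathbb Z$. Write $g(y)=y+2n(g)$ for $g\in G_1$. Then $n:G_1\to\mathbb Z$ is a homomorphism, because $G_1$ commutes with $T$. Its kernel lies in the stabilizer of the leaf $y$, so it is trivial or $\cong\mathbb Z$ by Lemma 1. By (F5), $\mathrm{cd}\,G_1\le2$. But $G_1$ is the group of a finite cover of $M$, a closed aspherical $3$-manifold, so $\mathrm{cd}\,G_1=3$, a contradiction.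

**Step 2: produce $\delta$.** By (F3) there is a periodic orbit; a lift of it is invariant under some $\delta_0\in G$ with $\delta_0p=\phi_{t_0}p$, $t_0>0$. Then $\delta=\delta_0^2\in G_0$ fixes the stable leaf of $p$, and $\delta p=\phi_{2t_0}p\ne p$, so $\delta\ne1$. $\square$

## 6. Fixed points on the circles versus fixed points on the lines

By Lemma 2, Theorem A is reduced to this: *find $\gamma\in G_0\setminus\{1\}$ with a fixed point on each of the lines $\Lambda_1,\dots,\Lambda_k$.* By Lemmas 2 and 3, for each $i$ there is $\delta_i\in G_0$ that acts on $S_i$ with an attractor and a repeller. The sensible first plan is to combine the $\delta_i$, in the manner of ping-pong, into one element with an attractor and a repeller on *every* circle $S_i$, and to declare it to be $\gamma$. There are two points at which this stops.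

*The circle does not see the line.* Return to the geodesic flow $\phi$, its twist $\psi=F\phi F^{-1}$, and $\beta$ with $\theta(\beta)\ne0$. On the stable leaf space of $\psi$, the element $\sigma(\beta)$ acts, up to conjugacy by the lift of $F$, as $F_*^{-1}\sigma(\beta)=\sigma(\beta)z^{-\theta(\beta)}$ acts on the leaf space of $\phi$. Since $z$ acts as $T^{\pm1}$, this is $\sigma(\beta)$ composed with $T^{\mp\theta(\beta)}$. On both circles $\sigma(\beta)$ has an attractor and a repeller. On the second line it has no fixed point: $\sigma(\beta)$ moves every point of $\Lambda$ by less than $2$, since it fixes some $y$ and hence all of $y+2\mathbb Z$, so after composition with $T^{\mp\theta(\beta)}$ no point can be fixed.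

A commutator removes the ambiguity by powers of $T$, because $T$ is central. But a commutator need not have a fixed point on the line. Take $\Sigma$ of genus $2$. The Euler number of $T^1\Sigma$ gives the relation $[a_1,b_1][a_2,b_2]=z^{\pm2}$ in $G$, for lifts $a_j,b_j$ of standard generators of $\pi_1(\Sigma)$. If both commutators had fixed points on $\Lambda$, each would move every point by less than $2$, and the product would move every point by less than $4$. But $z^{\pm2}$ moves every point by exactly $4$. So at least one of them has no fixed point. We need commutators in a special position, and Section 8 describes that position.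

*One flow's contraction is uncontrolled on another flow's circle.* Let $g_n=\delta_1^n$ and $h_n=\delta_2^n$. For $g_mh_n$ to contract on $S_2$, we want $h_n$ to squeeze most of $S_2$ near its attractor and $g_m$ not to undo this. But on $S_2$ nothing is known about $g_m$: it may stretch small neighborhoods of exactly that attractor. The way out is that a sequence of circle homeomorphisms can stretch badly only near finitely many points, and an element $u$ placed between $g_m$ and $h_n$ can avoid them by Neumann's theorem (F4). That is the next section.

## 7. Sequences that contract on all circles at once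

**Definition.** A sequence $(g_n)$ in $G_0$ is *contracting on $S_i$* if there are $a_i,r_i\in S_i$, possibly equal, with $g_n\to a_i$ uniformly on compact subsets of $S_i\setminus\{r_i\}$.

Subsequences of contracting sequences are contracting with the same points. If $\delta$ is as in Lemma 3, then $(\delta^n)$ is contracting on $S$ by Lemma 2, with $a=\alpha\ne r=\rho$. For a model with $a=r$, think of the maps $x\mapsto x+n$ on the circle $\mathbb R\cup\{\infty\}$: they converge to $\infty$ uniformly on compact subsets of $\mathbb R$, so $a=r=\infty$.

**Proposition 4.** There is a sequence in $G_0$ contracting on all of $S_1,\dots,S_k$ simultaneously.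

*Proof.* For one circle, $(\delta_1^n)$ is contracting on $S_1$. By induction let $(g_n)$ be contracting on $S_1,\dots,S_j$ with points $a_i,r_i$, and let $(h_n)=(\delta_{j+1}^n)$, which is contracting on $S_{j+1}$, with points $a',r'$. We measure lengths in $S_i$ so that the circle has length $2$, and $B(\cdot,\varepsilon)$ is an open ball.

**Step 1: pass to limits, so as to locate the stretching.** Compose the action of $g_n$ on $\Lambda_{j+1}$ with a power of $T$ so that the image of $0$ lies in $[0,2)$. On $[0,2]$ these lifts are increasing with values in $[0,4]$. By Helly's theorem a subsequence converges pointwise on $[0,2]$, hence on $\mathbb R$, since the lifts commute with $T$. The limit $F$ is nondecreasing and commutes with $T$. In the same way, after passing to a subsequence of $(h_n)$, the normalized lifts of $h_n^{-1}$ to $\Lambda_i$ converge pointwise to a nondecreasing $F_i$ that commutes with $T$, for each $i\le j$. (For example, for the powers of an element as in Lemma 2 the limit is a step function that jumps by $2$ at each lift of the repeller.)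

**Step 2: choose $u$ that avoids the large jumps.** Fix $\varepsilon\in(0,\frac12)$. Over one period each limit increases by $2$, so its jumps over a period sum to at most $2$, and mod $2$ there are at most $2/\varepsilon$ points with jump $\ge\varepsilon$. Let $P\subset S_{j+1}$ and $Q_i\subset S_i$ be these finite sets for $F$ and $F_i$. For a given point $b$, the set $\{u\in G_0:ua'=b\}$ is empty or a left coset of $\mathrm{Stab}(a')$, and $\{u\in G_0:u^{-1}r_i=b\}$ is empty or a right coset of $\mathrm{Stab}(r_i)$. These stabilizers have infinite index by Lemma 3. So by (F4) there is $u\in G_0$ with $ua'\notin P$ and $u^{-1}r_i\notin Q_i$ for all $i\le j$.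

**Step 3: find arcs that are not stretched.** The jump of $F$ at a lift of $ua'$ is less than $\varepsilon$. So there is a closed proper arc $N\subset S_{j+1}$ with $ua'\in\operatorname{int}N$ over whose lifts $F$ increases by less than $\varepsilon$. Likewise there are closed proper arcs $N_i\subset S_i$ with $u^{-1}r_i\in\operatorname{int}N_i$ over whose lifts $F_i$ increases by less than $\varepsilon$. The length of $g_m(N)$ is the increase of the lift of $g_m$ over a lift of $N$, which converges by pointwise convergence at the two endpoints. So $|g_m(N)|<\varepsilon$ for $m$ large, and $|h_n^{-1}(N_i)|<\varepsilon$ for $n$ large.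

**Step 4: compose.** Take $n$ so large that also $h_n(S_{j+1}\setminus B(r',\varepsilon))\subset u^{-1}N$; this is possible since $u^{-1}N$ is a neighborhood of $a'$. Take $m$ so large that also $g_m(S_i\setminus\operatorname{int}uN_i)\subset B(a_i,\varepsilon)$ for $i\le j$; this is possible since $r_i\in\operatorname{int}uN_i$. Put $p=g_muh_n$. Then
$$p\big(S_{j+1}\setminus B(r',\varepsilon)\big)\subset g_m(N),\qquad p\big(S_i\setminus h_n^{-1}(N_i)\big)=g_m(S_i\setminus uN_i)\subset B(a_i,\varepsilon)\quad(i\le j).$$
So on each of $S_1,\dots,S_{j+1}$ the element $p$ maps the complement of an arc of length $\le2\varepsilon$ into an arc of length $\le2\varepsilon$.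

**Step 5: let $\varepsilon\to0$.** Do this for $\varepsilon=1/l$, $l=3,4,\dots$, to get elements $p_l$, and pass to a subsequence for which all the excluded arcs and all the target arcs converge to points. A compact set that misses the limit of the excluded arcs misses those arcs for large $l$, so $p_l$ sends it into the target arc. Hence the subsequence of $(p_l)$ is contracting on $S_1,\dots,S_{j+1}$. $\square$

## 8. A commutator that has a fixed point on the line

Now we give the special position of two circle homeomorphisms that forces a fixed point of the commutator *upstairs*. Each of $u,v$ is to map the complement of a small arc into that arc, and the two arcs are to be disjoint.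

**Lemma 5.** Let $f_u,f_v$ be increasing homeomorphisms of $\mathbb R$ commuting with $T$, inducing $u,v$ on $S=\mathbb R/2\mathbb Z$. Let $A,B\subset S$ be disjoint closed nondegenerate proper arcs with $u(S\setminus A)\cap(S\setminus A)=\emptyset$ and $v(S\setminus B)\cap(S\setminus B)=\emptyset$. Then $w=f_uf_vf_u^{-1}f_v^{-1}$ has a fixed point and $w\ne\mathrm{id}$. More precisely, let $U_n=T^nU_0$ and $V_n=T^nV_0$ be the lifts of $A$ and $B$, labelled so that $U_0<V_0<U_1<V_1<\cdots$. Then $w(x)<x$ for all $x$ strictly between $U_0$ and $V_0$, and $w(x)>x$ for all $x$ strictly between $V_0$ and $U_1$.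

*Proof.* **Step 1: normalize and record where intervals go.** Let $J_n$ be the open interval between $U_n$ and $U_{n+1}$, and $K_n$ the one between $V_n$ and $V_{n+1}$. From the labelling, $V_n\subset J_n$ and $U_{n+1}\subset K_n$. As $T$ is central, $w$ does not change when $f_u,f_v$ are composed with powers of $T$. The set $f_u(J_0)$ is connected and projects into $u(S\setminus A)\subset A$, so it lies in a single $U_m$, and we may normalize so that $f_u(J_0)\subset U_1$. Then $f_u(J_n)\subset U_{n+1}$ for all $n$. The endpoints of $U_1$ are $\sup J_0$ and $\inf J_1$; their images lie in the closed intervals $U_1$ and $U_2$ respectively. So $f_u(U_1)\supset J_1$, that is, $f_u^{-1}(J_1)\subset U_1$. Applying powers of $T$, and arguing in the same way for $v$, we get for all $n$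
$$f_u(J_n)\subset U_{n+1},\quad f_u^{-1}(J_n)\subset U_n,\quad f_v(K_n)\subset V_{n+1},\quad f_v^{-1}(K_n)\subset V_n. \tag{4}$$

**Step 2: follow a point between $U_0$ and $V_0$.** Such an $x$ lies in $J_0\cap K_{-1}$. Apply $f_v^{-1}$, $f_u^{-1}$, $f_v$, $f_u$ in this order and use (4). The point is successively in $V_{-1}\subset J_{-1}$, in $U_{-1}\subset K_{-2}$, in $V_{-1}\subset J_{-1}$, and in $U_0$. So $w(x)\in U_0$ and $w(x)<x$.

**Step 3: follow a point between $V_0$ and $U_1$.** Such an $x$ lies in $J_0\cap K_0$. The point is successively in $V_0\subset J_0$, in $U_0\subset K_{-1}$, in $V_0\subset J_0$, and in $U_1$. So $w(x)\in U_1$ and $w(x)>x$.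

**Step 4: conclude.** Both gaps are nonempty, so $w\ne\mathrm{id}$, and by the intermediate value theorem $w$ has a fixed point. $\square$

## 9. Proof of Theorem A

It remains to produce $u,v\in G_0$ that are in the position of Lemma 5 on all the circles at once. The device is to conjugate one fixed element $c$ by a strongly contracting $g$. For this, $c$ only has to move the points $r_i$.

**Step 1: choose $c$ and $h$.** Let $(g_n)$ and $a_i,r_i\in S_i$ be as in Proposition 4. The stabilizers of the $a_i$ and of the $r_i$ in $G_0$ have infinite index (Lemma 3). So by (F4) there are $c,h\in G_0$ with $cr_i\ne r_i$ and $ha_i\ne a_i$ for **all** $i$.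

**Step 2: choose arcs and $g$.** Choose closed nondegenerate proper arcs $R_i$ and $A_i$ in $S_i$, small enough, with
$$r_i\in\operatorname{int}R_i,\quad a_i\in\operatorname{int}A_i,\quad cR_i\cap R_i=\emptyset,\quad hA_i\cap A_i=\emptyset .$$
For $n$ large, $g=g_n$ satisfies $g(S_i\setminus R_i)\subset A_i$ for all $i$.

**Step 3: define $\gamma$ and check the hypotheses of Lemma 5.** Put
$$u=gcg^{-1},\qquad v=huh^{-1},\qquad \gamma=uvu^{-1}v^{-1}\in[G_0,G_0].$$
Taking complements in $g(S_i\setminus R_i)\subset A_i$ gives $S_i\setminus A_i\subset gR_i$. Hence
$$u(S_i\setminus A_i)\cap(S_i\setminus A_i)\subset gcR_i\cap gR_i=g(cR_i\cap R_i)=\emptyset .$$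
Applying $h$ gives $v(S_i\setminus hA_i)\cap(S_i\setminus hA_i)=\emptyset$. The arcs $A_i$ and $hA_i$ are disjoint.

**Step 4: conclude.** For each $i$ apply Lemma 5 with $A=A_i$, $B=hA_i$ and $f_u,f_v$ the actions of $u,v$ on $\Lambda_i$. Then $\gamma$ acts on $\Lambda_i$ as $w$. So $\gamma$ has a fixed point in every $\Lambda_i$ and acts nontrivially there; in particular $\gamma\ne1$. By Lemma 2, $\gamma$ and $\gamma^{-1}$ represent periodic orbits of every $\phi^i$. Since $\gamma$ is a commutator of elements of $G_0$, which has index $\le2^k$, Theorem A is proved, and with it the statement in the question. $\blacksquare$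

**Complement 6.** For this $\gamma$, on each $S_i$ the attractor lies in $A_i$ and the repeller lies in $hA_i$.

*Proof.* Use the notation of Lemma 5 on $\Lambda_i$. By Lemma 2, $\gamma$ has exactly two fixed points mod $2$, and all their lifts are fixed by $w$. Take $x_l$ between $U_0$ and $V_0$, and $x_r$ between $V_0$ and $U_1$. Then $w(x_l)<x_l$, $w(x_r)>x_r$ and $w(Tx_l)<Tx_l$. So there is a fixed point of $w$ in $(x_l,x_r)$ and one in $(x_r,Tx_l)$. As these intervals are disjoint mod $2$, there is exactly one in each; call the first $\zeta$. On $(x_l,\zeta)$ we have $w(x)<x$, so $w^n(x)$ decreases, to the next lower fixed point, which is not congruent to $\zeta$ mod $2$. So $\zeta$ is not the attractor: it is the repeller, and the fixed point in $(x_r,Tx_l)$ is the attractor. By Lemma 5 the gaps between the intervals $U_n,V_n$ contain no fixed points. Hence $\zeta\in V_0$, which lies over $hA_i$, and the attractor is in $U_1$, which lies over $A_i$. $\square$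

## 10. Minimality on the circles and density of the shared closed orbits

To make the shared closed orbit pass through a given open set of $M$, we must be able to move attractor and repeller where we like. This is minimality.

**Lemma 7.** $G_0$ acts minimally on each $S_i$.

*Proof.* Drop $i$. Let $K\subsetneq S$ be closed, nonempty and invariant. By Lemma 3, $K$ is infinite. The idea is to expand a complementary interval by the flow until it has length almost $2$.

**Step 1: realize a complementary interval by an arc of a strong unstable leaf.** Let $I=(y_1,y_2)$ be a lift of a component of $S\setminus K$. As $K$ is not one point, $y_2-y_1<2$. Choose $x_0$ with $x_0-1<y_1<y_2<x_0+1$, then $\xi\in I$, then $q$ on the orbit $(x_0,\xi)$. Let $y(\cdot):\widetilde M\to\mathbb R$ be the $y$-coordinate; it is continuous, flow-invariant and $G_0$-equivariant. For every $p'$, with $x$-coordinate $x$, the leaf $W^{uu}(p')$ meets each orbit of its weak unstable leaf. It does so exactly once: otherwise $\phi_tW^{uu}(p')=W^{uu}(p')$ for some $t\ne0$, which is impossible by the contraction argument of Step 1 of Lemma 1 in backward time. So $y(\cdot)$ maps $W^{uu}(p')$ homeomorphically onto $(x-1,x+1)$.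 Let $D\ni q$ be the compact arc of $W^{uu}(q)$ with $y(D)=[y_1,y_2]$; its interior is mapped into $I$, and $q$ lies in its interior.

**Step 2: expand the arc.** For an end $e$ of $D$, (F2) applied backwards from time $t$ gives $d_{uu}(\phi_tq,\phi_te)\ge C^{-1}\lambda^{-t}d_{uu}(q,e)\to\infty$ as $t\to+\infty$.

**Step 3: bring the arc back and pass to a limit.** Since $G_0$ has finite index in $G$, it is cocompact on $\widetilde M$. So there are $t_n\to\infty$ and $h_n\in G_0$ such that $p_n=h_n\phi_{t_n}q$ converges to some $p$. Let $0<\eta<1$. The image $y(W^{uu}(p))$ is an open interval of length $2$, so we can choose $R$ such that the points $e_\pm$ at leafwise distance $R$ from $p$ on the two sides of $W^{uu}(p)$ satisfy $|y(e_+)-y(e_-)|\ge2-\eta/2$. Since $W^{uu}$ varies continuously, the two points of $W^{uu}(p_n)$ at leafwise distance $R$ from $p_n$ converge to $e_\pm$. By Step 2, for $n$ large they lie in the interior of $h_n\phi_{t_n}D$, so their $y$-coordinates lie in $h_nI$. Hence $|h_nI|\ge2-\eta$ for $n$ large.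

**Step 4: contradiction.** The $h_nI$ project to components of $S\setminus K$, and at most one component has length $>1$. So for $n$ large they all project to one component, the same for every $\eta$, whose length is $\ge2-\eta$ for every $\eta\in(0,1)$. Its length is therefore $2$, and $K$ is a point, contrary to $K$ being infinite. $\square$

*Proof of Theorem B.* Fix $i$ and a nonempty open set $W\subset M$.

**Step 1: translate "meets $W$" into coordinates.** The projection to $\mathcal O_i$ (the orbit space of $\phi^i$, identified with $\Omega$) of the preimage of $W$ in $\widetilde M$ is open. Choose $(x^*,y^*)$ in it and $\varepsilon\in(0,1)$ so that all $(x,y)$ with $|x-x^*|,|y-y^*|<\varepsilon$ belong to it. Let $P,Q\subset S_i$ be the $\varepsilon$-neighborhoods of $y^*$ and of $x^*+1$ mod $2$. By Lemma 2 we want an attractor in $P$ and a repeller in $Q$.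

**Step 2: choose $b$ and $h'$ that send $a_i$ to $P$ and to $Q$.** Let $(g_n),a_j,r_j,c$ be as in Section 9. By Lemma 7 pick $b\in G_0$ with $ba_i\in P$. *Claim: there is $h'\in G_0$ with $h'a_i\in Q$ and $h'a_j\ne ba_j$ for all $j$.* Let $E=\{h'\in G_0:h'a_i\in Q\}$. By minimality and compactness, finitely many translates $k_lQ$ with $k_l\in G_0$ cover $S_i$. For $g\in G_0$ we have $ga_i\in k_lQ$ for some $l$, that is, $g\in k_lE$. So finitely many left translates of $E$ cover $G_0$. If $E\subset\bigcup_jb\,\mathrm{Stab}(a_j)$, then $G_0$ would be the finite union of the left cosets $k_lb\,\mathrm{Stab}(a_j)$ of subgroups of infinite index, contrary to (F4). The claim follows.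

**Step 3: run the construction of Section 9.** Put $h=b^{-1}h'$, so that $ha_j\ne a_j$ for all $j$. Carry out Section 9 with this $h$, and with $A_i$ so small that $bA_i\subset P$ and $bhA_i=h'A_i\subset Q$. Let $\gamma$ be the resulting element and $\gamma'=b\gamma b^{-1}$. It satisfies the conclusions of Theorem A: representing periodic orbits depends only on the conjugacy class, and $\gamma'$ is again a commutator in $G_0$. By Complement 6 its attractor on $S_i$ is in $bA_i\subset P$ and its repeller is in $bhA_i\subset Q$.

**Step 4: locate the closed orbit.** By Lemma 2 all lifts of these two points are fixed. So $\gamma'$ fixes $y,\rho\in\Lambda_i$ with $|y-y^*|<\varepsilon$ and $|\rho-1-x^*|<\varepsilon$, where $y$ is attracting mod $2$. Put $x=\rho-1$. Then $(x,y)\in\Omega$ by the choice of $\varepsilon$, and by (2) with $c=\rho$ (for the pair $f_1,f_2$ of $\gamma'$), $f_1(x)=f_2(\rho)-1=x$. So $\gamma'$ fixes the orbit $(x,y)\in\mathcal O_i$. By the last part of Lemma 2, since $y$ is attracting, $\gamma'$ translates this orbit in the positive direction. So its projection is a closed orbit of $\phi^i$ that, traversed suitably many times, represents $\gamma'$. It meets $W$ by Step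 1. $\blacksquare$

## 11. Subgroups of periodic elements, and suspensions: proof of Theorem C

**Part 1: a subgroup of periodic elements is cyclic.** Let $G_0$ be defined using the single flow, so that $[G:G_0]\le2$, and let $H_0=H\cap G_0$.

**Step 1: find a global fixed point of $H_0$ on $\Lambda$.** Each $h\in H_0\setminus\{1\}$ represents a periodic orbit, so by (1) it fixes an orbit in $\mathcal O$, hence a point $\zeta\in\Lambda$, hence every point of $\zeta+2\mathbb Z$. So $|h(x)-x|<2$ for all $x$. For any $x$, the number $\sup_{h\in H_0}h(x)$ is therefore finite. Elements of $H_0$ are increasing homeomorphisms and permute the set $\{h(x):h\in H_0\}$, so this supremum is fixed by $H_0$.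

**Step 2: pass from $H_0$ to $H$.** By Lemma 1, $H_0$ is trivial or infinite cyclic, and its index in $H$ is at most $2$. By (F1), $H$ is torsion-free. If $H_0$ is trivial, $H$ has order at most $2$, so it is trivial. If $H=H_0$ we are done. Otherwise let $H_0=\langle\tau\rangle$ and $a\in H\setminus H_0$. Then $a\tau a^{-1}=\tau^{\pm1}$ and $a^2=\tau^m$ with $m\ne0$, as $H$ is torsion-free. Since $a$ commutes with $a^2=\tau^m$, the sign is $+$. So $H$ is abelian, generated by $a$ and $\tau$, torsion-free, and has an infinite cyclic subgroup of finite index. Hence $H\cong\mathbb Z$.

**Part 2: suspensions.** Let $\phi_t$ be the suspension of an Anosov diffeomorphism of $T^2$, and let $\pi:M\to S^1$ be the associated fibration, on whose base the flow advances positively. Closed orbits of $\phi_t$ have positive image under $\pi_*$ in $\mathbb Z$, those of $\phi_{-t}$ have negative image, and $\pi_*$ is constant on conjugacy classes. So no $\gamma$ represents closed orbits of both. The flows $\phi_{\pm t}$ are Anosov and $\mathbb R$-covered. They are not skewed: Theorem A with $k=1$ would give $\gamma$ such that $\gamma$ and $\gamma^{-1}$ both represent closed orbits of the same flow, which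 the sign of $\pi_*$ excludes. $\blacksquare$
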